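# Isoperimetric profiles of torsion-free groups: finite sets against finite-dimensional spaces

Throughout, $\Gamma$ is a finitely generated group, its identity is written $1$ or $id$, and $\mathcal G\subset\Gamma$ is a finite generating set containing $id$. The symbol $|\cdot|$ means cardinality for sets; for vector spaces we write $\dim$. Products of sets are $AB=\{ab:a\in A,\ b\in B\}$, and $A^{-1}=\{a^{-1}:a\in A\}$.

## 1. Boundaries of sets and boundaries of subspaces

**Definition (boundary, profile).** For a finite $Y\subset\Gamma$ put $\partial_{\mathcal G}Y=\mathcal GY\setminus Y$. The *isoperimetric profile* $I=I_{(\Gamma,\mathcal G)}$ is the largest function with $|\partial_{\mathcal G}Y|\ge I(|Y|)$ for all finite $Y$.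

Since $id\in\mathcal G$, we have $Y\subset\mathcal GY$. So with
$$m(k)=\min_{|Y|=k}|\mathcal GY|\qquad\text{we get}\qquad I(k)=m(k)-k .$$
Here $k$ runs over the *admissible* integers: $k\ge0$, and $k\le|\Gamma|$ if $\Gamma$ is finite.

*Example.* Let $\Gamma=\mathbb Z$ and $\mathcal G=\{-1,0,1\}$. For nonempty $Y$, the points $\min Y-1$ and $\max Y+1$ are in the boundary, and for an interval they are the whole boundary. So $I(k)=2$ for $k\ge1$, and $I(0)=0$.

**Definition (linear boundary, linear profile).** Let $\mathbb R(\Gamma)$ be the space of finitely supported functions $\Gamma\to\mathbb R$, with $\Gamma$ acting by $(gf)(x)=f(g^{-1}x)$. For a finite-dimensional subspace $D$, let $\mathcal G\cdot D$ be the span of all $gv$ with $g\in\mathcal G$, $v\in D$, and let $\partial_{\mathcal G}D=\mathcal G\cdot D/D$. The *linear isoperimetric profile* $I^*=I^*_{(\Gamma,\mathcal G)}$ is the largest function with $\dim\partial_{\mathcal G}D\ge I^*(\dim D)$ for all such $D$.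

Again $D\subset\mathcal G\cdot D$, so with $m^*(k)=\min_{\dim D=k}\dim\mathcal G\cdot D$ we have $I^*(k)=m^*(k)-k$. Two facts about the action will be used constantly: $g\delta_y=\delta_{gy}$, and $\operatorname{supp}(g\varphi)=g\operatorname{supp}\varphi$.

*Example (coordinate spaces).* If $D$ is the space of all functions supported on $Y$, then $\mathcal G\cdot D$ is spanned by the $\delta_{gy}$, so it is the space of all functions supported on $\mathcal GY$. Hence $\dim\partial_{\mathcal G}D=|\partial_{\mathcal G}Y|$, and therefore
$$I^*(k)\le I(k)\quad\text{for every admissible }k. \tag{5}$$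

*Example (not a coordinate space).* In $\mathbb Z$ with $\mathcal G=\{-1,0,1\}$, let $D$ be spanned by $\delta_0-\delta_1$. Then $\mathcal G\cdot D$ is spanned by $\delta_{-1}-\delta_0$, $\delta_0-\delta_1$, $\delta_1-\delta_2$, so the boundary has dimension $2$, as for a point.

## 2. Left-orders, unique products, Følner sets, and Promislow's group

**Definition (left-orderable).** $\Gamma$ is left-orderable if it has a total order with $x<y\Rightarrow gx<gy$ for all $g$. *Example:* $\mathbb Z^3$ with the lexicographic order.

**Definition (UP).** A *representation* of $w\in AB$ is a pair $(a,b)\in A\times B$ with $ab=w$. The group $\Gamma$ has the *unique product property*, or is *UP*, if for all finite nonempty $A,B\subset\Gamma$ some element of $AB$ has exactly one representation.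

Different representations of the same $w$ have different second entries, because $a=wb^{-1}$. We use this repeatedly.

*Examples.* A left-orderable group is UP. Indeed, let $b=\max B$ and let $w=\max AB$. If $w=a'b'$ with $b'\ne b$, then $a'b'<a'b\le w$, a contradiction. So every representation of $w$ has second entry $b$, hence there is only one. On the other hand, a finite group with $|\Gamma|\ge2$ is not UP: for $A=B=\Gamma$ every element has $|\Gamma|$ representations. More generally, a UP group has no element $g$ of finite order $q\ge2$; take $A=B=\langle g\rangle$.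

**Definition (amenable, in Følner's form).** $\Gamma$ is amenable if for every finite $K\ni1$ and $\varepsilon>0$ there is a finite nonempty $T$ with $|TK|\le(1+\varepsilon)|T|$.

*Example.* In $\mathbb Z$ with $K=\{0,1,\dots,r\}$, take $T=\{1,\dots,L\}$: the sumset has $L+r\le(1+\varepsilon)L$ elements once $L\ge r/\varepsilon$. It is a textbook fact that virtually abelian groups are amenable.

If $\Gamma$ is infinite, $|T|$ can be made as large as we like: choose $g$ with $gT\cap T=\emptyset$ (all but finitely many $g$ work). Then $|(T\cup gT)K|\le2|TK|\le(1+\varepsilon)|T\cup gT|$, and we iterate. This, together with the definition, is fact (F4) below.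

We shall use the following published facts.

- **(F1)** The group $P=\langle x,y\mid xy^2x^{-1}=y^{-2},\ yx^2y^{-1}=x^{-2}\rangle$ is torsion-free. The subgroup $\Lambda=\langle x^2,y^2,(xy)^2\rangle$ is normal, $\Lambda\cong\mathbb Z^3$, and $P/\Lambda\cong(\mathbb Z/2)^2$ (Passman, *The Algebraic Structure of Group Rings*, Ch. 13.3). So $P$ is infinite, virtually abelian, and amenable. It is called the Promislow, or Hantzsche–Wendt, group.
- **(F2)** There is $S\subset P$ with $|S|=14$ such that every element of $SS$ has at least two representations $s_1s_2$ (Promislow, *A simple example of a torsion-free, nonunique product group*, Bull. London Math. Soc. 20 (1988) 302–304). So $P$ is torsion-free but not UP.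
- **(F3)** McDiarmid's inequality: if $f$ is a function of $q$ independent random variables and changing one of them changes $f$ by at most $c$, then $\Pr(f\ge\mathbb Ef+t)\le\exp(-2t^2/(qc^2))$. *Example:* the number of heads in $q$ coin tosses has $c=1$.
- **(F4)** Følner sets exist in amenable groups, and they can be taken arbitrarily large if the group is infinite.

## 3. The equality $I=I^*$ for orderable groups, and its failure for $\mathbb Z/2$

By (5), subspaces can only do better than sets. For left-orderable groups they do not, and the reason is short.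

**Lemma A (leading points).** Let a total order be given on a finite set containing the supports of all elements of a finite-dimensional $D\subset\mathbb R(\Gamma)$. For $0\ne\varphi\in D$ let $\mathrm{in}(\varphi)$ be the largest point of $\operatorname{supp}\varphi$, and let $\mathrm{in}(D)=\{\mathrm{in}(\varphi):0\ne\varphi\in D\}$. Then $|\mathrm{in}(D)|=\dim D$.

*Proof.* For each $x\in\mathrm{in}(D)$ choose $\varphi_x\in D$ with leading point $x$. These functions have distinct leading points, so in a nontrivial linear combination the largest leading point that occurs is not canceled. They are thus independent, and $|\mathrm{in}(D)|\le\dim D$. Conversely, restriction of functions from $D$ to $\mathrm{in}(D)$ is injective, since a nonzero $\varphi$ is nonzero at $\mathrm{in}(\varphi)\in\mathrm{in}(D)$. So $\dim D\le|\mathrm{in}(D)|$. $\square$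

Suppose now that $\Gamma$ carries a left-order, and use it to define $\mathrm{in}$. Left translation preserves the order, so $\mathrm{in}(g\varphi)=g\,\mathrm{in}(\varphi)$, and $\mathrm{in}(\mathcal G\cdot D)\supset\mathcal G\,\mathrm{in}(D)$. By Lemma A,
$$\dim\mathcal G\cdot D\ge|\mathcal G\,\mathrm{in}(D)|\ge m(\dim D),$$
so $I^*\ge I$, and with (5), $I=I^*$ for every $\mathcal G$. The argument stops at the identity $\mathrm{in}(g\varphi)=g\,\mathrm{in}(\varphi)$ as soon as the order is not invariant.

With torsion, equality can fail in the smallest case. Let $\Gamma=\mathbb Z/2$ and $\mathcal G=\Gamma$. A one-point set has one boundary point, so $I(1)=1$. But $\delta_0-\delta_1$ spans an invariant line, so $I^*(1)=0$.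

This leaves a natural question, which comes from B. Deroin, A. Navas, C. Rivas, "Groups, Orders, and Dynamics", arXiv:1408.5805 (2014). *Is torsion the only obstruction? That is: is it true that for every finitely generated torsion-free group $\Gamma$ and every finite generating set $\mathcal G\ni id$ one has $I_{(\Gamma,\mathcal G)}=I^*_{(\Gamma,\mathcal G)}$?*

The answer is no.

**Theorem 1.** Let $\Gamma$ be a finitely generated torsion-free amenable group that is not UP, and let $A,B$ be finite nonempty sets such that every element of $AB$ has at least $2$ representations. Put $n=|B|$. Then there is a finite generating set $\mathcal G\ni id$ with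
$$I(n)<I(n-1)\qquad\text{and}\qquad I^*(n-1)<I(n-1).$$
In particular (F1, F2, with $A=B=S$, $n=14$) there is a finite generating set $\mathcal G\ni id$ of $P$ with $I^*_{(P,\mathcal G)}(13)<I_{(P,\mathcal G)}(13)$.

## 4. Sum-zero functions and descents of the profile

The line in the $\mathbb Z/2$ example consists of the functions with sum zero. The same space is available on any finite set in any group.

**Lemma B.** For every $\Gamma$, $\mathcal G$ and every admissible $n\ge1$, one has $I^*(n-1)\le I(n)$. Hence a descent $I(n)<I(n-1)$ implies $I^*(n-1)<I(n-1)$.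

*Proof.* Choose $B'$ with $|B'|=n$ and $|\mathcal GB'|=m(n)$. Let $D$ be the space of functions $\varphi$ with $\operatorname{supp}\varphi\subset B'$ and $\sum_x\varphi(x)=0$, so $\dim D=n-1$. For $g\in\mathcal G$ and $\varphi\in D$ the function $g\varphi$ is supported in $gB'\subset\mathcal GB'$ and still has sum $0$. So $\mathcal G\cdot D$ lies in the sum-zero functions on $\mathcal GB'$, and $\dim\mathcal G\cdot D\le m(n)-1$. Therefore $I^*(n-1)\le m(n)-1-(n-1)=m(n)-n=I(n)$. $\square$

So we hunt for a profile that goes *down*. Such a descent is impossible in a UP group. If $|Y|=k+1$ and $gy$ has a unique representation in $\mathcal GY$, then $gy\notin\mathcal G(Y\setminus\{y\})$, so $|\mathcal G(Y\setminus\{y\})|\le|\mathcal GY|-1$. Choosing $Y$ with $|\mathcal GY|=m(k+1)$ gives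
$$m(k)\le m(k+1)-1,\qquad\text{i.e.}\qquad I(k)\le I(k+1). \tag{6}$$

In a non-UP group take $A,B$ as in Theorem 1 and delete one point $b$ from $B$: the product set does not change, $A(B\setminus\{b\})=AB$, because each element has a representation with another second entry. Suppose for a moment that $\mathcal G$ is a translate $Aa_0^{-1}$, and put $B'=a_0B$. Then $\mathcal GB'=AB$, so $I(n)\le|AB|-n$. For a descent it would suffice that
$$|AC|\ge|AB|\qquad\text{for \emph{every} set } C\text{ with }|C|=n-1. \tag{7}$$
We know equality for subsets of $B$. For all other $C$ we know nothing, and (7) can really fail. Before we see an example, here is a lemma that we need anyway.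

**Lemma C.** Let $\Gamma$ be torsion-free and let $A,B$ be finite nonempty sets such that every element of $AB$ has at least two representations. Then $|B\setminus Bg|\ge2$ for every $g\ne1$.

*Proof.* The element $g$ has infinite order. Consider a left coset $x\langle g\rangle$ meeting $B$, and write $B\cap x\langle g\rangle=\{xg^i:i\in J\}$ with $J\subset\mathbb Z$ finite. Then $Bg\cap x\langle g\rangle=\{xg^{i+1}:i\in J\}$, so $xg^{\min J}\in B\setminus Bg$. Each coset meeting $B$ thus contributes at least one element to $B\setminus Bg$.

Suppose $|B\setminus Bg|\le1$. Then $B$ lies in one coset: $B=\{xg^i:i\in J\}$. Fix $a\in A$ and let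
$$A'=\{a'\in A:a'x\in ax\langle g\rangle\}=\{axg^jx^{-1}:j\in J'\},$$
where $J'\subset\mathbb Z$ is finite and contains $0$. Let $i=\max J$ and $j=\max J'$. The element $axg^{i+j}=(axg^jx^{-1})(xg^i)$ lies in $AB$. Let $axg^{i+j}=a'xg^{i'}$ be any representation, with $a'\in A$, $i'\in J$. Then $a'x\in ax\langle g\rangle$, so $a'=axg^{j'}x^{-1}$ with $j'\in J'$, and $i'+j'=i+j$ because $g$ has infinite order. Since $i'\le i$ and $j'\le j$, we get $i'=i$, $j'=j$. So $axg^{i+j}$ has exactly one representation, a contradiction. $\square$

*Failure of (7).* Work in $P$ with $A=S$ from (F2). For distinct $s,s'\in S$ we have $|Ss'\setminus Ss|=|S\setminus Sss'^{-1}|\ge2$ by Lemma C, so $|SS|\ge|Ss\cup Ss'|\ge16$. Choose $t_1,\dots,t_r\in P$ with the sets $SSt_i$ pairwise disjoint, which is possible because $P$ is infinite. Then the $St_i$ are pairwise disjoint too, since a common point of $St_i$ and $St_j$, multiplied on the left by an element of $S$, would be common to $SSt_i$ and $SSt_j$. Put $B=\bigcup_iSt_i$. Every element of $AB$ has two representations, $|B|=14r$, and $|AB|=r|SS|\ge16r$.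

Now apply (F4) with $K=S^{-1}\cup\{1\}$ and $\varepsilon=1/28$ to get a large $T$, and set $C_0=T^{-1}$. Then $|SC_0|=|TS^{-1}|\le\frac{29}{28}q$ with $q=|C_0|$. Let $r=\lceil(q+1)/14\rceil$, so that $14r-14\le q\le14r-1$. Add at most $13$ points to $C_0$ to get $C$ with $|C|=14r-1$. Each added point creates at most $14$ products, so $|SC|\le\frac{29}{28}\cdot14r+13\cdot14=14.5\,r+182$. This is less than $16r\le|AB|$ once $r\ge122$. So (7) fails for this pair: the hypothesis on $(A,B)$ alone does not make $B$ compete well against Følner sets.

## 5. Drilling holes shaped like $B^{-1}$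

We are free to choose $\mathcal G$, so we should tailor it to $B$. The first move is to replace $A$ by $N=TA$ with $T$ a huge Følner set. Left multiplication does not destroy repeated representations: $tab=ta_ib_i$ whenever $ab=a_ib_i$. And now all competitors are nearly tied, because $|NC|\ge|N|$ for every nonempty $C$, while $|NB|\le(1+\varepsilon)|N|$. But a set $C$ could still beat $B$ by up to $\varepsilon|N|$, and nothing excludes it.

The second move breaks the tie in favor of $B$. Remove from $N$ a *hole* $hB^{-1}$. The product $w=h$ can be formed with second factor in $B$ only from the points $hb^{-1}$, and they are all gone. So $h$ disappears from the product with $B$, and one hopes that nothing else does. For a set $C$ not contained in any right translate of $B$, no point $w$ with $wC^{-1}\subset N$ is lost through a single hole: losing $w$ means $wC^{-1}\subset hB^{-1}$, i.e. $C\subset Bh^{-1}w$.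

*Example in $\mathbb Z$, one hole.* Let $N=\{0,\dots,99\}$, $B=\{0,1,3\}$, $h=50$. The hole is $h-B=\{47,49,50\}$. Put $G=N\setminus\{47,49,50\}$. Then $G+B=\{0,\dots,102\}\setminus\{50\}$: the point $50$ would need $50$, $49$ or $47$ from $G$, while $47=46+1$, $49=48+1$, and $100=99+1$, $101=98+3$, $102=99+3$. The set $C=\{0,5\}$ lies in no translate of $B$, and $G+C=\{0,\dots,104\}$ loses nothing, since $47=42+5$, $49=44+5$, $50=45+5$.

If we drill holes at a random set $H$ of centers of small density $p$, then $B$ gains $|H|$, which is linear in $p$. The competitor $C$ gains only where two holes cooperate, which is of order $p^2$, or near the places where the sets $Nc$ differ; the latter gain will be paid for by the excess of $|NC|$ over $|N|$. With $p$ small and $\varepsilon$ much smaller still, $B$ wins. One condition is needed to keep the repeated representations alive near a hole: $B\setminus Bg$ must not be small for $g\ne1$. Here is the exact statement. The case $d=1$ gives Theorem 1, and larger $d$ will be used in Section 8.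

**Proposition 2.** Let $\Gamma$ be a finitely generated infinite amenable group, $A,B\subset\Gamma$ finite nonempty, $n=|B|$, $d\ge1$, such that

(a) every element of $AB$ has at least $d+1$ representations $ab$;

(b) $|B\setminus Bg|\ge d+1$ for every $g\ne1$.

Then there are a finite generating set $\mathcal G\ni id$ and $B'=a_0B$ (with $a_0\in A$) such that $|\mathcal GC|\ge|\mathcal GB'|$ for **every** $C\subset\Gamma$ with $|C|=n-d$.

Put $k=n-d$. Then $2\le k<n$. Indeed, (a) gives $n\ge d+1\ge2$, since different representations have different second entries. For distinct $b,b'\in B$ put $g=b^{-1}b'\ne1$; then $b'=bg\in B\cap Bg$, so (b) gives $d+1\le|B\setminus Bg|\le n-1$.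

## 6. Theorem 1 from Proposition 2

*Proof of Theorem 1.* We check the hypotheses of Proposition 2 with $d=1$. Condition (a) is assumed, and (b) is Lemma C. The group $\Gamma$ is infinite: the trivial group is UP, so $\Gamma$ is nontrivial, and it is torsion-free.

Take $\mathcal G$ and $B'$ from Proposition 2. All sets $C$ of size $n-1$ satisfy $|\mathcal GC|\ge|\mathcal GB'|$, and $|B'|=n$, so
$$I(n-1)\ge|\mathcal GB'|-(n-1)>|\mathcal GB'|-n\ge I(n).$$
By Lemma B, $I^*(n-1)\le I(n)<I(n-1)$. For $P$, use (F1) and (F2) with $A=B=S$ and $n=14$. $\blacksquare$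

Once Proposition 2 is proved, the question is answered negatively.

## 7. Proof of Proposition 2: random holes in a Følner set

**Step 1: constants.** We fix all quantities that depend only on $B$. Let
$$\Sigma=B^{-1}BB^{-1}B,\quad s=|\Sigma|,\quad X=BB^{-1}B,\quad p=\frac1{4n^2s},\quad \varepsilon=\frac p{16s}.$$
Then $1\in\Sigma=\Sigma^{-1}$. Also $s\ge n$, because $\Sigma\supset b^{-1}B$ for $b\in B$, and hence $\varepsilon=\frac1{64n^2s^2}\le\frac1{64n^4}$. We have $B\subset X$, since $b=bb^{-1}b$, and $|X|\le n^3$. Note $X^{-1}=B^{-1}BB^{-1}$. The set $\Sigma$ will govern how far apart holes are, and $X$ how far from the edge of $N$ they are. Finally let $F$ be a finite generating set of $\Gamma$ containing $1$, and fix $a_0\in A$.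

**Step 2: the set $N$.** We want a large set that almost absorbs multiplication by $X$ on the right, keeps the repeated representations of $AB$, and contains $Fa_0$.

Put $K=AX\cup\{1\}$. By (F4) choose $T_0$ as large as desired with $|T_0K|\le(1+\varepsilon/2)|T_0|$, and let $T=T_0\cup F$. Then $|TK|\le(1+\varepsilon/2)|T_0|+|F||K|\le(1+\varepsilon)|T|$ as soon as $|T_0|\ge2|F||K|/\varepsilon$. So $|TAX|\le(1+\varepsilon)|T|$. Put $N=TA$. Since $|N|\ge|Ta_0|=|T|$ and $B\subset X$,
$$|NB|\le|NX|=|TAX|\le(1+\varepsilon)|N|. \tag{1}$$
Let $w\in NB$, say $w=tab$ with $t\in T$. By (a), $ab=a_ib_i$ for at least $d+1$ representations, with distinct $b_i$, and $wb_i^{-1}=ta_i\in N$. Thus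
$$\text{every } w\in NB\text{ has at least } d+1\text{ elements } b\in B\text{ with } wb^{-1}\in N. \tag{2}$$

**Step 3: the possible hole centers $Q$.** We want many centers whose holes lie well inside $N$, avoid $Fa_0$, and are so far apart that no $wB^{-1}$ sees two of them.

Let $M=\bigcap_{x\in X}Nx=\{h:hX^{-1}\subset N\}$. For $x,x'\in X$ we have $|Nx\setminus Nx'|=|Nx\cup Nx'|-|N|\le|NX|-|N|\le\varepsilon|N|$. Fix one $x_0\in X$ and remove from $Nx_0$ the sets $Nx_0\setminus Nx$ for the other $x\in X$; what remains is $M$. So $|M|\ge(1-n^3\varepsilon)|N|\ge(1-\frac1{64n})|N|$.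

A hole $hB^{-1}$ meets $Fa_0$ exactly when $h\in Fa_0B$. Let $M'=M\setminus Fa_0B$. At most $n|F|$ elements were removed, so $|M'|\ge|N|/2$ when $|N|$ is large. Let $Q\subset M'$ be maximal such that $h^{-1}h'\notin\Sigma$ for all distinct $h,h'\in Q$. By maximality, and since $1\in\Sigma=\Sigma^{-1}$, every element of $M'$ lies in $Q\Sigma$. Hence $|Q|\ge|M'|/s\ge|N|/(2s)$.

Separation: for $h\ne h'$ in $Q$,
$$\text{no } w\in\Gamma\text{ has } wB^{-1}\text{ meeting both } hB^{-1}\text{ and } h'B^{-1}. \tag{3}$$
Indeed, $wb_1^{-1}=hb_2^{-1}$ and $wb_3^{-1}=h'b_4^{-1}$ give $w=hb_2^{-1}b_1=h'b_4^{-1}b_3$, so $h^{-1}h'=b_2^{-1}b_1b_3^{-1}b_4\in\Sigma$, which is excluded. Taking $w=h$ we see that the holes $hB^{-1}$, $h\in Q$, are pairwise disjoint. They lie in $N$, because $hB^{-1}\subset hX^{-1}\subset N$. Each has $n$ points, so $|Q|\le|N|/n$.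

For $H\subset Q$ put $U_H=\bigcup_{h\in H}hB^{-1}\subset N$ and $G_H=N\setminus U_H$. Then $|G_H|=|N|-n|H|$.

**Step 4: the effect of the holes on $B$.** We show that each hole costs exactly its center, and that repeated representations survive.

**Claim 1.** $G_HB=NB\setminus H$, so $|G_HB|=|NB|-|H|$. Every $w\in G_HB$ has at least $d+1$ elements $b\in B$ with $wb^{-1}\in G_H$.

*Proof.* First, $H\subset NB$, since $hb^{-1}\in N$ for $h\in H$, $b\in B$. Let $w\in NB$.

If $wB^{-1}\cap U_H=\emptyset$, then $w\notin H$, because the hole of a center $w\in H$ would be $wB^{-1}\subset U_H$. All elements of $wB^{-1}\cap N$ are in $G_H$, so by (2) there are at least $d+1$ elements $b$ with $wb^{-1}\in G_H$, and $w\in G_HB$.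

Otherwise, by (3), $wB^{-1}$ meets exactly one hole $hB^{-1}$ with $h\in H$. If $w=h$, then $wB^{-1}\subset U_H$, so $w\notin G_HB$. Suppose $w\ne h$. Then $w\notin H$, because for $w\in H$ the one hole met by $wB^{-1}$ is its own, so that $h=w$. Since $wB^{-1}$ meets $hB^{-1}$, we have $w\in hB^{-1}B$, hence $wB^{-1}\subset hB^{-1}BB^{-1}=hX^{-1}\subset N$. So the only elements of $wB^{-1}$ not in $G_H$ are those in $hB^{-1}$, and the number of $b$ with $wb^{-1}\in G_H$ is
$$|wB^{-1}\setminus hB^{-1}|=|Bw^{-1}\setminus Bh^{-1}|=|B\setminus Bh^{-1}w|\ge d+1$$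
by (b), as $h^{-1}w\ne1$. In particular $w\in G_HB$. $\square$

**Step 5: competitors inside a translate of $B$.** These tie with $B$.

**Claim 2.** If $|C|=n-d$ and $C\subset Bg$ for some $g$, then $|G_HC|=|G_HB|$.

*Proof.* Let $u\in G_HBg$. By Claim 1 applied to $ug^{-1}$, there are at least $d+1$ elements $b\in B$ with $u(bg)^{-1}=ug^{-1}b^{-1}\in G_H$. The set $C$ misses only $d$ elements of $Bg$, so some such $bg$ lies in $C$, and $u\in G_HC$. Hence $G_HC=G_HBg$, which has $|G_HB|$ elements. $\square$

**Step 6: all other competitors.** Here we choose $H$ at random.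

**Claim 3.** If $|N|$ is large enough, $H\subset Q$ can be chosen so that $|G_HC|\ge|NB|-|H|$ for every $C$ with $|C|=k$ that is contained in no right translate $Bg$.

*Proof.* Let $H$ contain each $h\in Q$ independently with probability $p$. Then $|H|$ has mean $p|Q|$ and variance at most $p|Q|$, and $|Q|\ge|N|/(2s)\to\infty$ as $|N|\to\infty$. By Chebyshev's inequality, with probability tending to $1$,
$$\frac p{4s}|N|\le\frac p2|Q|\le|H|\le2p|Q|\le\frac{2p}n|N|\le\frac{|N|}{4n}. \tag{4}$$
The last inequality holds because $2p/n=1/(2n^3s)$ and $n^2s\ge2$. The others use $|N|/(2s)\le|Q|\le|N|/n$.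

Given $C$, join $c,c'\in C$ by an edge if $Nc\cap Nc'\ne\emptyset$.

*Disconnected $C$.* If this graph is disconnected, there are $c,c'\in C$ with $Nc\cap Nc'=\emptyset$, so $G_HC$ contains the disjoint sets $G_Hc$ and $G_Hc'$. Under (4),
$$|G_HC|\ge2|N|-2n|H|\ge\tfrac32|N|\ge(1+\varepsilon)|N|\ge|NB|-|H|.$$

*Connected $C$: counting.* Replacing $C$ by $Cg$ changes neither $|G_HC|$ nor the hypothesis on $C$, so we may assume $1\in C$. Now $Nc\cap Nc'\ne\emptyset$ if and only if $c'c^{-1}\in N^{-1}N$. By connectedness $C$ can be enumerated as $c_1=1,c_2,\dots,c_k$ with $c_{i+1}\in\bigcup_{j\le i}N^{-1}Nc_j$. Each new element has at most $k|N|^2\le n|N|^2$ possibilities, so there are at most $(n|N|^2)^n$ such sets $C$.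

*Connected $C$: what is lost.* Fix one of them, contained in no $Bg$. Put
$$z=|NC|-|N|\ge0,\qquad V=\bigcap_{c\in C}Nc,\qquad Z=NC\setminus V.$$
For $c_0,c\in C$ we have $|Nc_0\setminus Nc|=|Nc_0\cup Nc|-|N|\le z$, so $|V|\ge|N|-(k-1)z$ and
$$|Z|=z+|N|-|V|\le z+(k-1)z=kz .$$
Let $E_H=NC\setminus G_HC$ be the set of lost products and let $w\in E_H$. There is at least one $c\in C$ with $wc^{-1}\in N$, and every such $wc^{-1}$ lies in $U_H$.

- If $w\in Z$, then $wc^{-1}\in U_H$ for some $c\in C$.
- If $w\in V$, then all of $wC^{-1}$ lies in $N$, hence in $U_H$. It is not contained in a single hole, since $wC^{-1}\subset hB^{-1}$ would give $C\subset Bh^{-1}w$. So $wC^{-1}$ meets two different holes $hB^{-1},h'B^{-1}$ with $h\ne h'$ in $H$.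

Hence $|E_H|\le e_H$, where
$$e_H=\#\{w\in Z:\exists c\in C,\ wc^{-1}\in U_H\}+\#\{w\in V:wC^{-1}\text{ meets two distinct holes of }H\}.$$

*Connected $C$: the expectation.* Each point of $\Gamma$ lies in at most one hole of $Q$. So a given point lies in $U_H$ with probability at most $p$. Two given points lie in two different holes of $H$ with probability at most $p^2$, because the two centers are then determined and are chosen independently. Summing over $c\in C$ for $w\in Z$ and over pairs in $C$ for $w\in V$, and using $|V|\le|N|$, $k\le n$ and $n^2p=\frac1{4s}$,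
$$\mathbb Ee_H\le kz\cdot kp+|N|\binom k2p^2\le\frac z2+\frac{n^2p^2}2|N|=\frac z2+\frac p{8s}|N|.$$

*Connected $C$: concentration.* Changing whether one $h$ belongs to $H$ affects only those $w$ with $wC^{-1}\cap hB^{-1}\ne\emptyset$, i.e. $w\in hB^{-1}C$. There are at most $nk\le n^2$ of these, and each $w$ is counted at most once in $e_H$, since $Z$ and $V$ are disjoint. So $e_H$ changes by at most $n^2$. Apply (F3) with $q=|Q|\le|N|$, $c=n^2$ and $t=\frac p{16s}|N|$:
$$\Pr(e_H\ge\mathbb Ee_H+t)\le\exp\left(-\frac{2p^2|N|}{256\,s^2n^4}\right).$$
Since $n,s,p$ are fixed, this bound times $(n|N|^2)^n$ still tends to $0$ as $|N|\to\infty$. So for large $|N|$ there is one $H$ that satisfies (4) and, for *all* connected $C\ni1$ under consideration,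
$$e_H\le\frac z2+\frac p{8s}|N|+\frac p{16s}|N|=\frac z2+\frac{3p}{16s}|N|.$$

*Connected $C$: the balance.* For these $C$, using $z\ge\frac z2$, then $\varepsilon=\frac p{16s}$, and finally (1) and (4),
$$|G_HC|=|N|+z-|E_H|\ge|N|-\frac{3p}{16s}|N|=(1+\varepsilon)|N|-\frac p{4s}|N|\ge|NB|-|H|.\qquad\square$$

**Step 7: the generating set.** We translate $G_H$ so that it contains $F$. Take $N$ large and $H$ as in Claim 3. If $|C|=n-d$, then $|G_HC|\ge|G_HB|$: by Claim 2 if $C$ lies in a right translate of $B$, and otherwise by Claims 3 and 1, as $|NB|-|H|=|G_HB|$.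

Since $F\subset T$, we have $Fa_0\subset TA=N$. By the choice of $M'$ no hole meets $Fa_0$, so $Fa_0\subset G_H$. Put $\mathcal G=G_Ha_0^{-1}$. This finite set contains $F$, so it generates $\Gamma$ and contains $1$. With $B'=a_0B$ we get $\mathcal GB'=G_HB$. For $|C|=n-d$ we have $\mathcal GC=G_H(a_0^{-1}C)$ and $|a_0^{-1}C|=n-d$, so $|\mathcal GC|\ge|G_HB|=|\mathcal GB'|$. $\blacksquare$

This proves Theorem 1, and the statement in question is disproved: it fails for $P$ at $r=13$ for a suitable $\mathcal G$.

## 8. Powers of $P$ and unbounded gaps

In Lemma B we imposed one linear condition, invariant under translation. On $P^m$ we can impose many: characters to $\{\pm1\}$ in place of the constant function. Proposition 2 with larger $d$ was made for this.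

**Theorem 3.** For every $m\ge1$ the torsion-free virtually abelian group $\Gamma=P^m$ has a finite generating set $\mathcal G\ni id$ and an $r$ with $I(r)-I^*(r)\ge2^m-1$.

*Proof.* Let $A=B=S^m$, $n=14^m$, $d=2^m-1$. The group $P^m$ is finitely generated, infinite and amenable.

**Hypotheses of Proposition 2.** Numbers of representations multiply over coordinates, so each element of $AB$ has at least $2^m=d+1$, which is (a). For (b), let $g=(g_i)\ne1$, say $g_1\ne1$ (the other coordinates are alike). By Lemma C, applied in $P$ to $S,S$, we have $|S\cap Sg_1|\le|S|-2$. So $|B\cap Bg|=\prod_i|S\cap Sg_i|\le(|S|-2)|S|^{m-1}$, and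
$$|B\setminus Bg|\ge2|S|^{m-1}\ge2^m=d+1 .$$
Take $\mathcal G$ and $B'=a_0B$ from Proposition 2. Then $I(n-d)\ge|\mathcal GB'|-n+d$.

**Enough characters.** We look for $d$ homomorphisms $\Gamma\to\{\pm1\}$ that are linearly independent on $B'$. Let $\pi:P\to P/\Lambda\cong(\mathbb Z/2)^2$ be the quotient map. We claim $|\pi(S)|\ge2$. Otherwise $S=vS'$ with $S'\subset\Lambda$, and
$$(vs_1')(vs_2')=v^2(v^{-1}s_1'v)s_2'.$$
Here $v^{-1}S'v\subset\Lambda$ because $\Lambda$ is normal. Since $\Lambda\cong\mathbb Z^3$ is orderable, it is UP (Section 2), so some element of $(v^{-1}S'v)S'$ has a unique representation, and then so does some element of $SS$, contradicting (F2).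

So $\pi^m(S^m)=\pi(S)^m$ has at least $2^m$ points. The characters $(\mathbb Z/2)^{2m}\to\{\pm1\}$ span all real functions on $(\mathbb Z/2)^{2m}$, so their restrictions to $\pi(S)^m$ span a space of dimension at least $2^m>d$. Choose $d$ of them with independent restrictions to $\pi(S)^m$ and compose with $\pi^m$: this gives homomorphisms $\chi_1,\dots,\chi_d:\Gamma\to\{\pm1\}$ whose restrictions to $B$ are linearly independent. Since $\chi_j(a_0b)=\chi_j(a_0)\chi_j(b)$ with $\chi_j(a_0)=\pm1$, their restrictions to $B'$ are also independent, and hence so are those to $\mathcal GB'\supset B'$.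

**The subspace.** Let
$$D=\Big\{\varphi:\operatorname{supp}\varphi\subset B',\ \sum_x\varphi(x)\chi_j(x)=0\ \text{for }1\le j\le d\Big\}.$$
The $d$ conditions are independent on functions on $B'$, so $\dim D=n-d$. Substituting $x=gu$,
$$\sum_x(g\varphi)(x)\chi_j(x)=\sum_u\varphi(u)\chi_j(gu)=\chi_j(g)\sum_u\varphi(u)\chi_j(u),$$
so $\mathcal G\cdot D$ lies in the space of functions on $\mathcal GB'$ that satisfy the same $d$ conditions, and these are independent there. So $\dim\partial_{\mathcal G}D\le|\mathcal GB'|-d-(n-d)=|\mathcal GB'|-n$. Therefore, with $r=n-d$,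
$$I(r)-I^*(r)\ge(|\mathcal GB'|-n+d)-(|\mathcal GB'|-n)=d=2^m-1.\qquad\blacksquare$$

## 9. Monotone profiles and unique products

**Theorem 4.** For a finitely generated torsion-free amenable group $\Gamma$ the following are equivalent: (i) $\Gamma$ is UP; (ii) $I_{(\Gamma,\mathcal G)}$ is nondecreasing on integers for every finite generating $\mathcal G\ni id$. Moreover, if $I_{(\Gamma,\mathcal G)}=I^*_{(\Gamma,\mathcal G)}$ for every $\mathcal G$, then $\Gamma$ is UP.

*Proof.* (i)$\Rightarrow$(ii) is (6), whose proof used only that $\Gamma$ is UP. Suppose $\Gamma$ is not UP. Then there are finite nonempty $A,B$ such that every element of $AB$ has at least two representations, and Theorem 1 gives a $\mathcal G$ with $I(n)<I(n-1)$ and $I^*(n-1)<I(n-1)$. So (ii) fails, and the equality $I=I^*$ fails for this $\mathcal G$. $\blacksquare$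

So among finitely generated torsion-free amenable groups, the class "$I=I^*$ for all $\mathcal G$" contains the left-orderable groups (Section 3) and is contained in the UP groups.

## 10. Random orders and the convex minorants of the two profiles

The proof for left-orderable groups used an invariant order. Every countable group has an invariant *random* order: label the points independently. This saves the argument on average, with torsion allowed and without amenability.

A function on the admissible integers is convex if its increments are nondecreasing. Such a function has an affine function touching it from below at each admissible integer, so the greatest convex minorant of a function bounded below is the pointwise supremum of the affine functions lying below it. *Example:* the function with values $0,3,2$ at $0,1,2$ has greatest convex minorant $0,1,2$.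

**Theorem 5.** For every finitely generated $\Gamma$ and finite generating set $\mathcal G\ni id$, and every affine function $\ell$ with $\ell(k)\le k+I(k)$ for all admissible integers $k\ge0$, one has $\ell(k)\le k+I^*(k)$ for all such $k$. So $k+I(k)$ and $k+I^*(k)$ have the same greatest convex minorant, and in particular
$$\inf_{k\ge1}I^*(k)/k=\inf_{k\ge1}I(k)/k .$$

*Proof.* **Random leading points.** Let $\omega=(\omega_x)_{x\in\Gamma}$ be independent labels, uniform on $[0,1]$. Since $\Gamma$ is countable, they are almost surely distinct, so they order $\Gamma$. For $\varphi\ne0$ let $\mathrm{in}_\omega(\varphi)$ be the point of $\operatorname{supp}\varphi$ with the largest label, and let $\mathrm{in}_\omega(D)=\{\mathrm{in}_\omega(\varphi):0\ne\varphi\in D\}$. Let $D$ be finite-dimensional; all supports lie in the union of the supports of a basis, a finite set. By Lemma A, $|\mathrm{in}_\omega(D)|=\dim D$ almost surely, and likewise for $\mathcal G\cdot D$.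

**Equivariance in law.** Put $(g^{-1}\omega)_x=\omega_{gx}$. The leading point of $g\varphi$ is $gx$, where $x\in\operatorname{supp}\varphi$ maximizes $\omega_{gx}$. So
$$\mathrm{in}_\omega(gD)=g\,\mathrm{in}_{g^{-1}\omega}(D),$$
and $g^{-1}\omega$ has the same law as $\omega$. Put $y(x)=\Pr(x\in\mathrm{in}_\omega(D))$. Then $\Pr(x\in\mathrm{in}_\omega(gD))=y(g^{-1}x)$. Since $gD\subset\mathcal G\cdot D$ for $g\in\mathcal G$,
$$\Pr\big(x\in\mathrm{in}_\omega(\mathcal G\cdot D)\big)\ge\max_{g\in\mathcal G}y(g^{-1}x).$$

**Level sets.** We turn this back into a statement about sets. For $\theta>0$ let $Y_\theta=\{x:y(x)\ge\theta\}$. It is finite, as $y$ vanishes outside the finite union of supports above. We have $\max_{g\in\mathcal G}y(g^{-1}x)\ge\theta$ if and only if $g^{-1}x\in Y_\theta$ for some $g\in\mathcal G$, that is, $x\in\mathcal GY_\theta$. Sum the previous inequality over $x$. The left side becomes the expectation of $|\mathrm{in}_\omega(\mathcal G\cdot D)|$, which is $\dim\mathcal G\cdot D$. On the right, write each number in $[0,1]$ as $\int_0^1$ of the indicator that it is at least $\theta$. This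 gives
$$\dim\mathcal G\cdot D\ge\int_0^1|\mathcal GY_\theta|\,d\theta\ge\int_0^1\ell(|Y_\theta|)\,d\theta=\ell\left(\int_0^1|Y_\theta|\,d\theta\right)=\ell(\dim D).$$
The second inequality is $|\mathcal GY_\theta|\ge m(|Y_\theta|)=|Y_\theta|+I(|Y_\theta|)\ge\ell(|Y_\theta|)$, where the value $|Y_\theta|=0$ may occur, and this is why $k=0$ is included in the hypothesis on $\ell$. The first equality holds because $\ell$ is affine, and the last because $\int_0^1|Y_\theta|\,d\theta=\sum_xy(x)=\mathbb E|\mathrm{in}_\omega(D)|=\dim D$. Minimizing over $D$ with $\dim D=k$ gives $\ell(k)\le m^*(k)=k+I^*(k)$.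

**Consequences.** By this and (5), $k+I(k)$ and $k+I^*(k)$ have the same affine minorants, hence the same greatest convex minorant. Let $h=\inf_{k\ge1}I(k)/k$ and $\ell(t)=(1+h)t$. Then $\ell(k)\le k+I(k)$ for admissible $k\ge1$, and $\ell(0)=0=0+I(0)$. So $I^*(k)\ge hk$, that is, $\inf_{k\ge1}I^*(k)/k\ge h$. The reverse inequality is (5). $\blacksquare$

The common infimum is the Cheeger constant, so the Cheeger constants of the two profiles agree for every group. By Theorem 1, the profiles themselves do not, even for the torsion-free group $P$.
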